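# The growth rate of the number of generalized numerical semigroups

## One dimension: at least half of $[0,F]$ is missing

Let $\mathbb N_0$ be the set of nonnegative integers. A numerical semigroup is a subset $\Lambda\subseteq\mathbb N_0$ that contains $0$, is closed under addition, and has finite complement. The elements of the complement $H=\mathbb N_0\setminus\Lambda$ are its gaps, and the number of gaps is its genus $g$. For example, $\Lambda=\{0,2,4,5,6,\dots\}$ has $H=\{1,3\}$ and genus $2$. How many numerical semigroups of genus $g$ are there? Call this number $n_{g,1}$. By hand, the gap sets of genus $1$, $2$, $3$ are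
$$\{1\};\qquad \{1,2\},\ \{1,3\};\qquad \{1,2,3\},\ \{1,2,4\},\ \{1,2,5\},\ \{1,3,5\},$$
so $n_{g,1}=1,2,4$ for $g=1,2,3$.

Here is a proof that $n_{g,1}^{1/g}$ is bounded. Closure under addition, read backwards, says: if $a+b\in H$, then $a\in H$ or $b\in H$. Let $F$ be the largest gap. For each $a\in\{0,\dots,F\}$ at least one of $a$ and $F-a$ is a gap, so $1_H(a)+1_H(F-a)\ge1$. Summing over $a$ gives $2g\ge F+1$. So $H\subseteq\{1,\dots,2g-1\}$, and
$$n_{g,1}\le 2^{2g-1}<4^g .$$

The argument used three things. There is one gap $F$ above all the others. The set $[0,F]$ below it has at most $2g$ points, because $H$ fills half of it. And $[0,F]$ is described by one number, so it costs nothing to name it. We now ask what becomes of each of these in $\mathbb N_0^d$.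

## Cofinite submonoids of $\mathbb N_0^d$

Fix an integer $d\ge2$.

**Definition.** A *generalized numerical semigroup* (GNS) of dimension $d$ is a set $\Lambda\subseteq\mathbb N_0^d$ that contains $\mathbf 0$, is closed under addition, and has finite complement. Its *gap set* is $H=\mathbb N_0^d\setminus\Lambda$, and its *genus* is $g=\#H$. The number of GNS of dimension $d$ and genus $g$ is $n_{g,d}$.

As before, closure under addition says
$$a,b\in\mathbb N_0^d,\quad a+b\in H\ \Longrightarrow\ a\in H\text{ or }b\in H. \tag{1}$$

Throughout, $\le$ on $\mathbb N_0^d$ is the coordinatewise order, and $[0,h]=\{x:\ x\le h\}$.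

**Definition.** A *downset* is a finite set $D\subseteq\mathbb N_0^d$ such that $x\le y\in D$ implies $x\in D$. An *antichain* is a set of pairwise incomparable points.

If $D$ is a nonempty downset, then $D\setminus\{\mathbf 0\}$ is the gap set of a GNS: a sum of two points, one of which lies outside $D$, lies outside $D$. Not all gap sets are of this form. In dimension $2$, with unit vectors $e_1,e_2$, the set $\{e_1,3e_1\}$ is a gap set, since the only way to write $3e_1$ as a sum of two nonzero points is $e_1+2e_1$.

Let us count small genera for $d=2$. A minimal element $h$ of $H$ is a unit vector: otherwise $h=a+b$ with $a,b\ne\mathbf 0$, and by (1) one of $a,b$ would be a smaller gap. So $n_{1,2}=2$. For genus $2$, either $H=\{e_1,e_2\}$, which works, or $H$ contains exactly one unit vector. Suppose $H=\{e_1,h\}$ with $h\neq e_2$. Then every way of writing $h$ as a sum of two nonzero points must use $e_1$. This allows $h=2e_1,\ 3e_1,\ e_1+e_2$. It excludes all others: $ke_1=2e_1+(k-2)e_1$ for $k\ge4$; $ke_2=e_2+(k-1)e_2$ for $k\ge2$; and $(a,b)=(a,b-1)+e_2$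 for $a,b\ge1$ and $(a,b)\neq(1,1)$, where $(a,b-1)\ne e_1$. By symmetry there are three more with $e_2$, so $n_{2,2}=7$.

For $k\ge 2$ let $\mathsf r_k$ be the unique positive root of $x^k-(x+1)^{k-1}=0$. For $k=2$ this is $x^2=x+1$, the golden ratio. In dimension $1$, Zhai showed that $n_{g,1}$ is asymptotic to $C\left(\frac{1+\sqrt5}2\right)^g$ for some constant $C$. In dimension $d$ it is known that there is a constant $C_d>0$ with
$$n_{g,d}>C_d^{\,g^{(d-1)/d}}\,\mathsf r_{2^d}^{\,g}\qquad\text{for all positive integers } g. \tag{2}$$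
The question, posed in Sean Li, "On the number of generalized numerical semigroups", arXiv:2212.13740 (2022), is whether $n_{g,d}^{1/g}$ is bounded for each fixed $d\ge 2$. It is, and the base in (2) is the correct one.

**Theorem 1.** For each $d$, $n_{g,d}\le e^{o(g)}\,2^{4^{d+1}g}$ as $g\to\infty$. Hence $n_{g,d}^{1/g}$ is bounded.

**Theorem 2.** For each $d$ there is a constant $B_d$ such that for all large $g$
$$n_{g,d}\le \mathsf r_{2^d}^{\,g}\,\exp\Big(B_d\,\frac{g(\log\log g)^2}{\log g}\Big).$$
Together with (2), this gives $\lim_{g\to\infty}n_{g,d}^{1/g}=\mathsf r_{2^d}$. In particular, this limit is $\sim 2^d/(d\log 2)$ as $d\to\infty$.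

For $d=2$ the limit $\mathsf r_4$ lies between $2.6$ and $2.7$, since $2.6^4<46<3.6^3$ and $2.7^4>53>3.7^3$. The base in Theorem 1 is then $2^{64}$. The first theorem is short; the second needs a finer encoding of $H$.

## A fixed hyperbolic region is too large

Let us imitate dimension $1$. If $h\in H$, then (1) gives $1_H(a)+1_H(h-a)\ge1$ for all $a\in[0,h]$, so
$$\#(H\cap[0,h])\ \ge\ \tfrac12\,\#[0,h]. \tag{3}$$
Hence $\prod_i(h_i+1)\le 2g$ for every gap $h$, and all gaps lie in the hyperbolic region
$$X=\Big\{x\in\mathbb N_0^d:\ \prod_{i}(x_i+1)\le 2g\Big\}.$$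
With $N=2g$, choosing the first $d-1$ factors and then the last gives
$$\#X\le\sum_{a_1,\dots,a_{d-1}\le N}\frac{N}{a_1\cdots a_{d-1}}\le N(1+\log N)^{d-1}.$$
From $\binom{n}{g}\le(en/g)^g$ we get $n_{g,d}\le\binom{\#X}{g}\le\big(2e(1+\log 2g)^{d-1}\big)^g$. This misses boundedness by a power of $\log g$.

No fixed region will repair this. Let $h\ne\mathbf 0$ with $\prod(h_i+1)\le g+1$. Enlarge $[0,h]$ to a downset $D$ with exactly $g+1$ points by adding $(h_1+1)e_1,(h_1+2)e_1,\dots$. Then $D\setminus\{\mathbf 0\}$ is the gap set of a GNS of genus $g$, and $h$ is one of its gaps. So every nonzero point with $\prod(x_i+1)\le g+1$ is a gap of some GNS of genus $g$. With $N=g+1$, there are at least $\sum_{a\le N}\lfloor N/a\rfloor\ge N\log N-N$ points with $\prod(x_i+1)\le N$ already in the plane of the first two coordinates.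

The region therefore has to depend on $H$. The natural candidate is the union of all boxes $[0,h]$,
$$U=\{x:\ x\le h\text{ for some }h\in H\},$$
the downset generated by $H$. For $H=\{e_1,3e_1\}$ it is $\{\mathbf 0,e_1,2e_1,3e_1\}$. Two questions arise, and both were trivial in dimension $1$. Is $U$ of size $O(g)$, although it is a union of many overlapping boxes, each only known to be half full? And how many sets $U$ are there?

## The downset below the gaps has at most $4^{d+1}g$ points

Write $C=4^{d+1}$, and let $g\ge1$.

**Lemma 1.** $|U|\le Cg$.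

The inequality (3) says that every point of $U$ lies in a box anchored at $\mathbf 0$ in which the average of $1_H$ is at least $\frac12$. So $U$ is contained in a level set of a maximal function, and we control it by an $\ell^2$ bound, one coordinate at a time. We recall Hardy's inequality (Hardy–Littlewood–Pólya, *Inequalities*, Thm 326): for $a_n\ge0$ and $A_n=\frac{a_1+\dots+a_n}n$,
$$\sum_{n\ge1}A_n^2\le4\sum_{n\ge1}a_n^2 .$$
Here is a proof. Put $A_0=0$. Since $a_n=nA_n-(n-1)A_{n-1}$ and $2A_nA_{n-1}\le A_n^2+A_{n-1}^2$,
$$A_n^2-2a_nA_n=(1-2n)A_n^2+2(n-1)A_nA_{n-1}\le (n-1)A_{n-1}^2-nA_n^2 .$$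
The right side telescopes, so $\sum_{n\le N}A_n^2\le2\sum_{n\le N}a_nA_n\le2\big(\sum_{n\le N} a_n^2\big)^{1/2}\big(\sum_{n\le N}A_n^2\big)^{1/2}$. Divide (if $\sum_{n\le N} A_n^2>0$), square, and let $N\to\infty$.

**Step 1: a maximal inequality in one coordinate.** For nonnegative $f\in\ell^2(\mathbb N_0^d)$ and $1\le i\le d$ let
$$(\mathcal M_if)(x)=\sup_{t\ge x_i}\ \frac1{t+1}\sum_{s=0}^t f(x_1,\dots,x_{i-1},s,x_{i+1},\dots,x_d).$$
We claim $\|\mathcal M_if\|_2\le2\|f\|_2$. The operator acts separately on each line in direction $i$, and $\|\cdot\|_2^2$ is the sum over these lines. So it suffices to treat $d=1$, where we write $\mathcal M$. Let $f^*(0)\ge f^*(1)\ge\cdots$ be the nonincreasing rearrangement of $f$: the positive values of $f$ in nonincreasing order, followed by zeros if there are only finitely many. It exists because $f(s)\to0$. For instance, $f=(0,1,0,1,1,0,0,\dots)$ has $f^*=(1,1,1,0,0,\dots)$. The sum of any $t+1$ values of $f$ is at most the sum of the $t+1$ largest, so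
$$\frac1{t+1}\sum_{s\le t}f(s)\le\frac1{t+1}\sum_{s\le t}f^*(s).$$
The right side is an average of the first $t+1$ terms of a nonincreasing sequence, hence nonincreasing in $t$. Taking the supremum over $t\ge x$ gives $(\mathcal Mf)(x)\le\frac1{x+1}\sum_{s\le x}f^*(s)$. Hardy's inequality with $a_n=f^*(n-1)$ yields $\|\mathcal Mf\|_2^2\le4\|f^*\|_2^2=4\|f\|_2^2$.

**Step 2: the iterated maximal function is at least $\frac12$ on $U$.** Let $f=1_H$ and $x\in U$, say $x\le h\in H$. By (3) the average of $f$ over $[0,h]$ is at least $\frac12$. This average is an iterated one-dimensional average. Since $h_d\ge x_d$,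
$$\frac1{h_d+1}\sum_{s_d\le h_d}f(s_1,\dots,s_d)\le(\mathcal M_df)(s_1,\dots,s_{d-1},x_d)$$
for all $s_1,\dots,s_{d-1}$. Average this over $s_{d-1}\le h_{d-1}$; since $h_{d-1}\ge x_{d-1}$, the right side becomes at most $(\mathcal M_{d-1}\mathcal M_df)(s_1,\dots,s_{d-2},x_{d-1},x_d)$. After $d$ such steps, the average of $f$ over $[0,h]$ is at most $(\mathcal M_1\cdots\mathcal M_df)(x)$. So $\mathcal M_1\cdots\mathcal M_df\ge\frac12$ on $U$.

**Step 3: conclusion.** By Steps 1 and 2,
$$\tfrac14|U|\le\|\mathcal M_1\cdots\mathcal M_df\|_2^2\le4^d\|1_H\|_2^2=4^dg,$$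
which is Lemma 1. $\square$

## Downsets are few, and Theorem 1 follows

**Lemma 2.** There are constants $c_d$ such that, with $\delta_d=2^{1-d}$, the number of downsets of size at most $N$ in $\mathbb N_0^d$ is at most $(N^d+1)^{c_dN^{1-\delta_d}}=e^{o(N)}$, for $N\ge1$.

**Step 1: reduction to antichains.** A downset is determined by its maximal elements, and these form an antichain. A downset $D$ with $|D|\le N$ lies in $[0,N)^d$, because a point with $x_i\ge N$ would have at least $N+1$ points below it on a line. Suppose we know that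
$$|A|\le c_dN^{1-\delta_d}\quad\text{for every antichain $A$ contained in a downset $D$ with $|D|\le N$.} \tag{4}$$
Then the maximal elements can be listed as a sequence of $\lfloor c_dN^{1-\delta_d}\rfloor$ entries, each a point of $[0,N)^d$ or a blank. This gives the bound of the lemma, and its logarithm $c_dN^{1-\delta_d}\log(N^d+1)$ is $o(N)$.

**Step 2: proof of (4) by induction on $d$.** We separate the points of $A$ that are deep in every direction, each of which forces many points of $D$, from those near a coordinate hyperplane, where the dimension drops. For $d=1$ an antichain has at most one point, and $c_1=1$ works since $\delta_1=1$. Let $d\ge2$, and let $L\ge1$ be an integer.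

If $x\in A$ has all coordinates $\ge L$, then the points $x-j\mathbf 1$ with $\mathbf 1=(1,\dots,1)$ and $0\le j\le L$ lie in $D$. For distinct pairs $(x,j)$ they are distinct: $x-j\mathbf 1=x'-j'\mathbf 1$ makes $x$ and $x'$ comparable, hence $x=x'$ and $j=j'$. So there are at most $N/L$ such $x$.

Every other $x\in A$ has $x_i=c$ for some $i$ and some $c<L$. For fixed $(i,c)$, deleting the $i$-th coordinate turns these $x$ into an antichain inside the $(d-1)$-dimensional downset $\{y:\ y\text{ with }c\text{ inserted at place }i\text{ lies in }D\}$, which has at most $N$ points. By induction there are at most $c_{d-1}N^{1-\delta_{d-1}}=c_{d-1}N^{1-2\delta_d}$ of them. Altogether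
$$|A|\le\frac NL+dL\,c_{d-1}N^{1-2\delta_d}.$$
Take $L=\lceil N^{\delta_d}\rceil\le2N^{\delta_d}$. Then $|A|\le N^{1-\delta_d}+2dc_{d-1}N^{1-\delta_d}$, which is (4) with $c_d=1+2dc_{d-1}$. $\square$

**Proof of Theorem 1.** The gap set $H$ is a subset of $U$, and $U$ is a downset with $|U|\le Cg$. By Lemma 2 there are $e^{o(g)}$ choices for $U$. Given $U$, there are at most $2^{Cg}$ choices for $H$. So $n_{g,d}\le e^{o(g)}2^{4^{d+1}g}$. In particular each $n_{g,d}$ is finite and $n_{g,d}^{1/g}\le e^{o(1)}2^{C}$, so the sequence is bounded. $\blacksquare$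

## The number $\mathsf r_{2^d}$ and a family that realizes it

To find the right base, we look at a family of GNS that produces it. Write
$$q=2^d,\qquad r=\mathsf r_q,\qquad z=1/r .$$
Dividing $r^q=(r+1)^{q-1}$ by $r^q$ gives
$$z(1+z)^{q-1}=1,\qquad\text{equivalently}\qquad (q-1)\log(1+z)=\log r. \tag{5}$$
The function $z\mapsto z(1+z)^{q-1}$ increases strictly from $0$ to $\infty$ on $[0,\infty)$ and equals $2^{q-1}>1$ at $z=1$. So the positive root is indeed unique, $0<z<1$, and $r>1$.

Let $|x|_1=x_1+\dots+x_d$, $\Delta_n=\{x:|x|_1<n\}$, $m_n=|\Delta_n|$ and $N_n=|\Delta_{2n}\setminus\Delta_n|$. For every subset $Y\subseteq\Delta_{2n}\setminus\Delta_n$ the set $(\Delta_n\setminus\{\mathbf 0\})\cup Y$ is the gap set of a GNS, since two nonzero non-gaps have $|\cdot|_1\ge n$ and their sum has $|\cdot|_1\ge2n$. Its genus is $m_n-1+|Y|$. So $\Delta_n\setminus\{\mathbf 0\}$ is entirely missing, and the shell, which is about $q-1$ times as large, is completely free.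

The lower bound (2) already gives $\liminf_g n_{g,d}^{1/g}\ge r$, because $g^{(d-1)/d}/g\to0$. For completeness we derive the same conclusion from this family.

**Step 1: choice of $n$ and $|Y|$.** We tune the family to genus exactly $g$. Since $m_n=\binom{n+d-1}d=(1+o(1))\frac{n^d}{d!}$, we have $N_n=m_{2n}-m_n=(q-1)m_n+o(m_n)$ and $m_{n+1}/m_n\to1$. Put $\rho=z/(1+z)\in(0,1)$ and let $n$ be largest with $m_n+\rho N_n\le g$. Since $m_{n+1}+\rho N_{n+1}>g$ and consecutive values have ratio tending to $1$, we get $m_n+\rho N_n=g+o(g)$. Put $y=g-m_n+1$. Then $y=\rho N_n+o(g)$, and $N_n$ is of order $g$, so $p=y/N_n\to\rho$. For large $g$ we have $0<y<N_n$, and $|Y|=y$ gives genus $g$. Hence $n_{g,d}\ge\binom{N_n}y$.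

**Step 2: size of the binomial coefficient.** Write $N=N_n$. In the expansion $1=\sum_j\binom Njp^j(1-p)^{N-j}$ the ratio of term $j+1$ to term $j$ is $\frac{(N-j)p}{(j+1)(1-p)}$, which is $\ge1$ exactly when $j+1\le y+p$. So the term $j=y$ is the largest of the $N+1$ terms, and $\binom Ny\ge\frac1{N+1}p^{-y}(1-p)^{-(N-y)}$. By continuity, as $p\to\rho$,
$$\log\binom{N}{y}\ge N\big(-\rho\log\rho-(1-\rho)\log(1-\rho)\big)+o(g)=N\big(\log(1+z)+\rho\log r\big)+o(g),$$
where we inserted $\rho=z/(1+z)$ and $1-\rho=1/(1+z)$. By (5), $N_n\log(1+z)=(q-1)m_n\log(1+z)+o(g)=m_n\log r+o(g)$. So the right side is $(m_n+\rho N_n)\log r+o(g)=g\log r+o(g)$, and $\liminf_g n_{g,d}^{1/g}\ge r$.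

The family suggests what an upper bound must show. For an arbitrary $H$ we want a set $M\subseteq H$ that can be described cheaply, and a region of undecided points that is at most about $q-1$ times as large as $M$. The next lemma says that this would suffice.

**Lemma 3.** Let $M,S\subseteq\mathbb N_0^d$ be finite sets, $m=|M|\le g$, and suppose $|S\setminus M|\le(q-1)m+e$ with $e\ge0$. Then the number of sets $Y\subseteq S\setminus M$ with $|Y|\le g-m$ is at most $r^g\,2^{e}$.

*Proof.* Since $z<1$, each such $Y$ has $z^{|Y|-(g-m)}\ge1$. So the number is at most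
$$\sum_{Y\subseteq S\setminus M}z^{|Y|-(g-m)}=(1+z)^{|S\setminus M|}z^{m-g}\le\big[z(1+z)^{q-1}\big]^m\,r^g\,(1+z)^{e}\le r^g\,2^{e}$$
by (5) and $1+z\le2$. Note that the bound does not depend on $m$. $\square$

## One line: pairing against one gap, and against $K$ gaps

We first look for $M$ in dimension $1$, where $q=2$ and $r$ is the golden ratio. So $M$ should contain about half of the undecided region.

The direct attempt is to use the pairs $\{a,F-a\}$ more carefully. Each contains one or two gaps, $F$ is a gap, and so is $F/2$ if $F$ is even. So for $0<\zeta<1$,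
$$\sum_{H:\ \max H=F}\zeta^{|H|}\le(2\zeta+\zeta^2)^{\lfloor (F-1)/2\rfloor}.$$
For $\zeta=\sqrt2-1$ we have $2\zeta+\zeta^2=1$, so at most $\zeta^{-g}=(1+\sqrt2)^g$ gap sets of genus $g$ have maximum $F$, and $n_{g,1}\le2g(1+\sqrt2)^g$. The base $2.41\ldots$ exceeds the golden ratio $1.61\ldots$. The loss is visible in the term $2\zeta$: we know that one element of each pair is a gap, but not which one, and saying which costs one bit per pair.

The remedy is to use the $K$ largest gaps instead of one. Suppose $a\in\Lambda$. Then for every known gap $\gamma$ the number $\gamma-a$ is a gap, so a single element $a$ of $\Lambda$ reveals up to $K$ gaps. A short list of well-chosen $a$ reveals all the gaps that can be revealed efficiently. If the list cannot be continued, then every $a$ that would still reveal many new gaps must itself be a gap.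

We state this for two sets $\Lambda',\Lambda''$ because in higher dimension $a$ and $b$ will live on different lines; in dimension $1$ both are $\Lambda$.

**Lemma 4.** Let $\theta,\ell\ge1$ be integers and $K=\theta^2$. Let $G\subset\mathbb N_0$ have $K$ elements, $\tau=\min G$, $\omega=\max G$, $\tau\ge2\ell$. Let $\Lambda',\Lambda''\subseteq\mathbb N_0$ be such that $a\in\Lambda'$, $b\in\Lambda''$ implies $a+b\notin G$. Put $A_0=[\ell,\omega-\ell]\cap\mathbb Z$ and $B_0=[\ell,\tau-\ell]\cap\mathbb Z$. Then there is a set $T\subseteq\Lambda'\cap A_0$ with $|T|\le|B_0|/\theta$, and there are sets $M'\subseteq A_0$, $M''\subseteq B_0$ that depend only on $\theta,\ell,G,T$, such that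
$$M'\cap\Lambda'=\emptyset,\qquad M''\cap\Lambda''=\emptyset,\qquad |M'|+|M''|\ge\tau-2\ell-\frac{\omega}{\theta}. \tag{6}$$

**Step 1: a bipartite graph.** We record which pairs are linked by $G$. Join $a\in A_0$ and $b\in B_0$ if $a+b\in G$, and let $N(\cdot)$ denote neighborhoods. Each $b\in B_0$ has exactly $K$ neighbors: for $\gamma\in G$ we have $\gamma-b\ge\tau-(\tau-\ell)=\ell$ and $\gamma-b\le\omega-\ell$, so $\gamma-b\in A_0$. Each $a\in A_0$ has at most $K$ neighbors.

**Step 2: the greedy list.** We choose the elements that reveal much. Start with $T=\emptyset$. While some $a\in\Lambda'\cap A_0$ has at least $\theta$ neighbors in $B_0\setminus N(T)$, add the smallest such $a$ to $T$. Each addition enlarges $N(T)\subseteq B_0$ by at least $\theta$, so the process stops with $|T|\le|B_0|/\theta$. Put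
$$M''=N(T),\qquad A=\{a\in A_0:\ |N(a)\setminus N(T)|<\theta\},\qquad M'=A_0\setminus A .$$
These sets depend only on $\theta,\ell,G,T$.

**Step 3: both sets avoid the semigroup.** If $b\in M''$, then $b$ is joined to some $a\in T\subseteq\Lambda'$, so $a+b\in G$ and hence $b\notin\Lambda''$. When the process stops, every element of $\Lambda'\cap A_0$ has fewer than $\theta$ neighbors in $B_0\setminus N(T)$, so $\Lambda'\cap A_0\subseteq A$ and $M'\cap\Lambda'=\emptyset$.

**Step 4: the sets are large.** Count the edges between $B_0\setminus M''$ and $A_0$. From the left there are exactly $K(|B_0|-|M''|)$. From the right, each $a\in A$ contributes fewer than $\theta$ and each $a\in M'$ at most $K$. Hence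
$$K(|B_0|-|M''|)\le\theta|A|+K|M'|.$$
Divide by $K=\theta^2$, and use $|B_0|=\tau-2\ell+1\ge\tau-2\ell$ and $|A|\le|A_0|=\omega-2\ell+1\le\omega$. This is the last part of (6). $\square$

Here is an example with $d=1$, $\theta=2$, $K=4$, $\ell=1$. Take $\Lambda=\{0,7,8,9,14,15,\dots\}$, with $H=\{1,\dots,6,10,11,12,13\}$ and $G=\{10,11,12,13\}$. Then $A_0=\{1,\dots,12\}$, $B_0=\{1,\dots,9\}$ and $\Lambda\cap A_0=\{7,8,9\}$, with $N(7)=\{3,4,5,6\}$, $N(8)=\{2,3,4,5\}$, $N(9)=\{1,2,3,4\}$. The greedy list takes $7$. Now $8$ reveals only $2$, which is not enough, while $9$ reveals $1$ and $2$ and is taken. So $T=\{7,9\}$ and $M''=\{1,\dots,6\}$. Among all $a\in A_0$, those with at least two neighbors in $\{7,8,9\}$ are $2,3,4,5$, so $M'=\{2,3,4,5\}$. Both are sets of gaps.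

## Separating scales so that halving keeps the shape

In dimension $d$ we will apply Lemma 4 on lines: a line in direction $i$ with remaining coordinates $w$ is paired with the lines at $u=\lfloor w/2\rfloor$ and $v=\lceil w/2\rceil$ (coordinatewise). Since $u+v=w$, gaps on line $w$ force gaps on lines $u$ and $v$. About $2^{d-1}$ values of $w$ share the same $u$, and similarly for $v$; this is the source of the factor $2^d$.

A single direction is not enough. For $d=2$ and $H=\{(0,t):1\le t\le g\}$, a downset without $\mathbf 0$, every line in direction $1$ contains at most one gap, so no line has $K$ gaps to work with. If we instead use several directions, a point of $M$ may be produced by more than one of them, and the inequality $|S|\lesssim2^d|M|$ would pick up an extra factor. So we sort points by which coordinates are large, assign one direction to each class, and make sure that $u$ and $v$ stay in the class of $w$. A large coordinate might become small when halved. To prevent this we arrange an empty range between small and large.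

From here on $g$ is large in terms of $d$, and implied constants in $O(\cdot)$ depend only on $d$. Put
$$P=\Big\lfloor\frac{\log g}{20d\log\log g}\Big\rfloor\ge2,\qquad\theta=P,\qquad K=\theta^2=P^2,\qquad Q=P^4 .$$
Since $\log P\le\log\log g$, we have $Q^{Pd}=e^{4dP\log P}\le e^{\frac15\log g}=g^{1/5}$.

**Step 1: choice of the scale $\ell$.** We look for a range of coordinates that $U$ nearly avoids. Each $x\in U$ has $d$ coordinates, and each lies in at most one of the disjoint intervals $[Q^\kappa,Q^{\kappa+1})$, $1\le\kappa\le P$. So the number of $x\in U$ with a coordinate in $[Q^\kappa,Q^{\kappa+1})$, summed over $\kappa$, is at most $d|U|$. Hence for some $\kappa$ at most $d|U|/P$ points of $U$ have a coordinate in $[Q^\kappa,Q^{\kappa+1})$. Take the least such $\kappa$ and put $\ell=Q^\kappa$. It depends only on $U$ (with $g,d$ fixed).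

**Step 2: the classes.** We sort points by their large coordinates. For $J\subseteq\{1,\dots,d\}$ let
$$R_J=\{x:\ x_j\ge\ell\Leftrightarrow j\in J\},\qquad R'_J=\{x\in R_J:\ x_j\ge Q\ell\text{ for all }j\in J\}.$$
The $R_J$ partition $\mathbb N_0^d$. For $d=2$ they are a corner square, two arms along the axes, and the bulk. Let $E_0$ be the set of points of $U$ that have a coordinate in $[\ell,Q\ell)$ or lie in $[0,\ell)^d$. By Step 1 and Lemma 1, and since $P\le\log g$,
$$|E_0|\le\frac{dCg}P+\ell^d\le\frac{dCg}{P}+Q^{Pd}=O(g/P). \tag{7}$$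
A point of $U\setminus E_0$ has every coordinate either $<\ell$ or $\ge Q\ell$, and at least one of the second kind. So $U\setminus E_0=\bigsqcup_{J\ne\emptyset}(U\cap R'_J)$.

## Rows, exceptional points, and the undecided region

For each $J\ne\emptyset$ let $i=\min J$ and write $x=(w,t)$ with $t=x_i$ and $w$ the remaining coordinates. The set of all $(w,t)$ with $w$ fixed is row $w$.

**Definition.** Call $w$ *admissible* (for $J$) if $w_j<\ell$ for $j\notin J$ and $w_j\ge Q\ell$ for $j\in J\setminus\{i\}$. For admissible $w$ let $H_w=\{t\ge Q\ell:\ (w,t)\in H\}$.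

So the points $(w,t)$ with $w$ admissible and $t\in H_w$ are exactly the points of $H\cap R'_J$. For $d=2$ and $J=\{1\}$ the admissible rows are the horizontal lines at height below $\ell$; for $J=\{1,2\}$ they are the horizontal lines at height at least $Q\ell$.

**Step 1: few rows matter.** If $H_w\ne\emptyset$, then row $w$ of the downset $U$ contains more than $Q\ell\ge Q$ points. Rows in the same direction are disjoint. So for each $J$ at most $|U|/Q\le Cg/Q$ admissible $w$ have $H_w\neq\emptyset$.

**Step 2: exceptional points and the region $S$.** We store the $K$ largest gaps of each good row and everything that is not in a good row. Let $W_J$ be the set of admissible $w$ with $|H_w|\ge K$, and for $w\in W_J$ let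
$$G_w=\text{the $K$ largest elements of }H_w,\qquad\tau_w=\min G_w,\qquad\omega_w=\max G_w .$$
Let $E_H$ consist of the following points, over all $J\ne\emptyset$:

- the points of $H\cap E_0$;
- the points $(w,t)$ with $t\in H_w$, for admissible $w$ with $|H_w|<K$;
- the points $(w,t)$ with $t\in G_w$, for $w\in W_J$.

Each admissible row with $H_w\ne\emptyset$ contributes at most $K$ points. So by Step 1, (7), and $K/Q=P^{-2}$,
$$|E_H|\le O(g/P)+2^dK\cdot\frac{Cg}Q=O(g/P). \tag{8}$$
Put
$$S_J=\{(w,t):\ w\in W_J,\ Q\ell\le t<\tau_w\},\qquad S=\bigsqcup_{J\ne\emptyset}S_J .$$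
The union is disjoint because $S_J\subseteq R'_J$. A gap in $E_0$ lies in $E_H$. A gap in $R_J'$ lies in a row with $|H_w|<K$, or has $t\in G_w$, or has $w\in W_J$ and $Q\ell\le t<\tau_w$. Therefore
$$H\subseteq E_H\cup S. \tag{9}$$

**Step 3: $U$ and $E_H$ determine the setup.** From $U$ we know $\ell$, hence all $R'_J$ and the admissible rows. The points of $H\cap E_0$ do not lie in any $R'_J$. So an admissible row $w$ belongs to $W_J$ if and only if $E_H\cap R'_J$ has exactly $K$ points in it, and then these points give $G_w$. So $W_J$, $G_w$, $\tau_w$, $\omega_w$ and $S$ are determined by $U$ and $E_H$.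

## Halving the rows and the factor $2^d$

**Step 1: Lemma 4 on each good row.** We find gaps on the half rows. Fix $J\ne\emptyset$ and $w\in W_J$, and let $u=\lfloor w/2\rfloor$, $v=\lceil w/2\rceil$, so $u+v=w$. For $j\notin J$ we have $u_j,v_j\le w_j<\ell$. For $j\in J\setminus\{i\}$ we have $w_j\ge Q\ell$ with $Q\ge2$, so $u_j,v_j\ge\ell$. Hence $(u,s),(v,s)\in R_J$ for all $s\ge\ell$: the empty range between $\ell$ and $Q\ell$ has done its work.

Let $\Lambda'=\{s:(u,s)\in\Lambda\}$ and $\Lambda''=\{s:(v,s)\in\Lambda\}$. If $a\in\Lambda'$ and $b\in\Lambda''$, then $(u,a)+(v,b)=(w,a+b)\in\Lambda$, so $a+b\notin G_w$. Also $\tau_w\ge Q\ell\ge2\ell$. Lemma 4 with $G=G_w$ gives a set $T_w=T$ and sets $M_u^{(w)}=M'$, $M_v^{(w)}=M''$, depending only on $\ell,G_w,T_w$ (the number $\theta=P$ being fixed), with all elements $\ge\ell$, such that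
$$\{u\}\times M_u^{(w)}\subseteq H,\qquad\{v\}\times M_v^{(w)}\subseteq H,\qquad|M_u^{(w)}|+|M_v^{(w)}|\ge\tau_w-2\ell-\frac{\omega_w}P. \tag{10}$$

**Step 2: how often a point is produced.** We collect the gaps found and bound the multiplicity. Let
$$M_J=\bigcup_{w\in W_J}\Big(\{\lfloor w/2\rfloor\}\times M_u^{(w)}\ \cup\ \{\lceil w/2\rceil\}\times M_v^{(w)}\Big)\subseteq H\cap R_J,\qquad M=\bigsqcup_{J\ne\emptyset}M_J\subseteq H .$$
The union over $J$ is disjoint because the $R_J$ are. If $\lfloor w/2\rfloor=y$, then each of the $d-1$ coordinates of $w$ is $2y_j$ or $2y_j+1$; if $\lceil w/2\rceil=y$, it is $2y_j-1$ or $2y_j$. So a point $(y,s)$ of $M_J$ is produced at most $2^{d-1}$ times as a point over $\lfloor w/2\rfloor$ and at most $2^{d-1}$ times as a point over $\lceil w/2\rceil$, and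
$$\sum_{w\in W_J}\big(|M_u^{(w)}|+|M_v^{(w)}|\big)\le2^d|M_J|. \tag{11}$$

**Step 3: comparison of $S$ with $M$.** We show $|S|\le q|M|+O(g/P)$. Row $w$ of $U$ contains $(w,0),\dots,(w,\omega_w)$, and for fixed $J$ the rows are disjoint, so
$$\sum_{w\in W_J}\omega_w\le|U|\le Cg. \tag{12}$$
Summing (10) over $w\in W_J$ and using (11) and (12),
$$|S_J|=\sum_{w\in W_J}(\tau_w-Q\ell)\le\sum_{w\in W_J}(\tau_w-2\ell)\le2^d|M_J|+\frac{Cg}P .$$
Summing over the $2^d-1$ sets $J$ gives $|S|\le q|M|+O(g/P)$.

**Step 4: the undecided points.** Lemma 3 needs $|S\setminus M|$, and $M$ need not be contained in $S$. But $M\subseteq H$, so $M\setminus S\subseteq H\setminus S\subseteq E_H$ by (9). With $m=|M|$, Step 3 and (8) give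
$$|S\setminus M|=|S|-|M|+|M\setminus S|\le(q-1)m+O(g/P). \tag{13}$$

## An injective encoding and the count

**Step 1: the encoding.** We list data that determine $H$. Encode the greedy lists as
$$\mathbf T_J=\{(w,a):\ w\in W_J,\ a\in T_w\}\qquad(J\ne\emptyset).$$
Since $0\le a\le\omega_w$ and $(w,\omega_w)\in H$, we have $\mathbf T_J\subseteq U$. By Lemma 4 each $|T_w|$ is at most $(\tau_w-2\ell+1)/\theta\le\omega_w/P$, so (12) gives $|\mathbf T_J|\le Cg/P$. Let $Y=H\cap(S\setminus M)$. We claim that
$$H\longmapsto\big(U,\ E_H,\ (\mathbf T_J)_{J\ne\emptyset},\ Y\big)$$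
is injective. Indeed $U$ and $E_H$ determine $\ell$, $W_J$, $G_w$ and $S$. Row $w$ of $\mathbf T_J$ is $T_w$, so $\mathbf T_J$ together with these determines all $M_u^{(w)}$ and $M_v^{(w)}$, hence $M$. Finally $H=M\cup E_H\cup Y$: the right side consists of gaps, and by (9) a gap outside $E_H$ lies in $S$, hence in $M$ or in $Y$.

**Step 2: choices of $U$.** By Lemmas 1 and 2 the number of possible $U$ is at most $\big((Cg)^d+1\big)^{c_d(Cg)^{1-\delta_d}}=e^{O(g^{1-\delta_d}\log g)}$. Since $P\le\log g$, this is $e^{O(g/P)}$ and so at most $e^{O(g\log P/P)}$.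

**Step 3: choices of $E_H$ and of the $\mathbf T_J$, given $U$.** These are $2^d$ subsets of a set with at most $Cg$ elements, each of size at most $y=Bg/P$, where $B>0$ depends only on $d$. For real $0<y\le N$,
$$\sum_{j\le y}\binom Nj\le\sum_{j\le y}\binom Nj\Big(\frac Ny\Big)^{y-j}\le\Big(\frac Ny\Big)^y\Big(1+\frac yN\Big)^N\le\Big(\frac{eN}y\Big)^y .$$
With $N=Cg$ (and $y\le N$ for large $g$) each subset has at most $\exp\big(\frac{Bg}P\log\frac{eCP}B\big)=e^{O(g\log P/P)}$ choices. The same bound holds for all $2^d$ together.

**Step 4: choices of $Y$, given the rest.** Now $M$ and $S$ are known. The sets $Y$ and $M$ are disjoint subsets of $H$, so $m\le g$ and $|Y|\le g-m$. By (13) and Lemma 3 there are at most $r^g\,2^{O(g/P)}$ choices of $Y$.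

**Step 5: conclusion.** Multiplying, $n_{g,d}\le r^g\,e^{O(g\log P/P)}$. For large $g$ we have $P\ge\frac{\log g}{40d\log\log g}$ and $\log P\le\log\log g$, so $\frac{\log P}P\le\frac{40d(\log\log g)^2}{\log g}$. This is the upper bound in Theorem 2, and it gives $\limsup_gn_{g,d}^{1/g}\le\mathsf r_{2^d}$. With the lower bound (2), or with the family of sets $(\Delta_n\setminus\{\mathbf 0\})\cup Y$ above, $\liminf_gn_{g,d}^{1/g}\ge\mathsf r_{2^d}$. So $\lim_{g\to\infty}n_{g,d}^{1/g}=\mathsf r_{2^d}$.

## The size of $\mathsf r_{2^d}$ for large $d$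

It remains to prove $\mathsf r_{2^d}\sim2^d/(d\log2)$ as $d\to\infty$. By (5),
$$\log r=(q-1)\log(1+1/r).$$
First, $r\to\infty$ as $q\to\infty$. If $r\le R$ along a sequence of $q\to\infty$, the left side would stay at most $\log R$, while the right side would be at least $(q-1)\log(1+1/R)\to\infty$. Hence $\log(1+1/r)\sim1/r$, and the equation gives $r\log r\sim q$. Taking logarithms, $\log r+\log\log r=\log q+o(1)$, so $\log r\sim\log q$. Therefore
$$r\sim\frac q{\log r}\sim\frac q{\log q}=\frac{2^d}{d\log2},$$
which completes the proof of Theorem 2. $\blacksquare$
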